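# A deterministic approximation scheme for hedge connectivity

## 1. A contract-or-skip tree driven by one list of hedge sets

Let $V$ be a finite set of $n\ge 2$ vertices and let $E$ be a finite family of $m$ *hedges*. A hedge is a set of *hyperedges*, and a hyperedge is a subset of $V$. Hedges may be repeated, so $E$ may be an indexed family. The pair $G=(V,E)$ is called a *hedgegraph*.

For $A\subseteq E$ we write $(V,A)$ for the hypergraph on $V$ whose hyperedges are all hyperedges of all hedges in $A$. We write $V_A$ for the set of its connected components and $\kappa(A)=|V_A|=\#\text{Comps}(V,A)$. *Contracting* $A$ means replacing $V$ by $V_A$. Thus $V_\emptyset$ consists of singletons and $\kappa(\emptyset)=n$.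

Which components does a further contraction affect? For $e\in E$ let $T_A(e)$ be the set of those $X\in V_A$ such that some hyperedge of $e$ meets both $X$ and $V\setminus X$. For $U\subseteq E$ put $T_A(U)=\bigcup_{e\in U}T_A(e)$.

Now fix a list $U_1,\dots,U_J$ of subsets of $E$ and a number $\tau\in(0,1)$. For $I\subseteq\{1,\dots,J\}$ put $A_I=\bigcup_{i\in I}U_i$, and write $[j]=\{1,\dots,j\}$.

**Definition (large).** A set $U\subseteq E$ is *large for* $A$ if $|T_A(U)|\ge\tau\,\kappa(A)$.

**Definition (the tree).** Level $0$ is $\mathcal N_0=\{\emptyset\}$. Level $j$ is obtained from level $j-1$ as follows. For each $I\in\mathcal N_{j-1}$: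

* put $I$ into $\mathcal N_j$ ("skip $U_j$");
* if $U_j$ is large for $A_I$ and $\kappa(A_{I\cup\{j\}})\ge2$, also put $I\cup\{j\}$ into $\mathcal N_j$ ("contract $U_j$").

So a node is a set $I$ of passes in which we contracted; the same list serves all nodes, and the only freedom at a pass is one bit. Every node satisfies $\kappa(A_I)\ge2$; we call such a node *live*. If $I\in\mathcal N_j$ and $i\le j$, then $I\cap[i-1]\in\mathcal N_{i-1}$ is its ancestor at level $i-1$.

**Definition (weights).** Let $\eta,\theta\in(0,1)$. For $I\in\mathcal N_j$ let $\ell_j(I)$ be the number of $i\le j$ such that $U_i$ is large for $A_{I\cap[i-1]}$, i.e. the number of large passes seen on the way to $I$, contracted or skipped. Put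
$$\Phi_j=\sum_{I\in\mathcal N_j}(1-\eta)^{\ell_j(I)}\,\theta^{|I|},\qquad \Phi_0=1 .$$

A node is heavy if it saw few large passes. The factor $\theta^{|I|}$ keeps the sum under control although the tree branches.

**Example 1.** Let $V=\{1,2,3,4\}$, and let $E$ consist of two hedges on the 4-cycle, red $r=\{12,34\}$ and blue $b=\{23,41\}$ (each hyperedge is an edge). Take $U_1=\{r\}$, $U_2=\{b\}$ and any $\tau\in(0,1)$. At the root all four singletons are in $T_\emptyset(U_1)$, so $U_1$ is large; contracting it gives the components $\{1,2\},\{3,4\}$. Hence $\mathcal N_1=\{\emptyset,\{1\}\}$ and $\Phi_1=(1-\eta)(1+\theta)$. At pass 2, $U_2$ is large for the root node, and contracting gives $\{2,3\},\{1,4\}$. It is also large for the node $\{1\}$, but contracting there would leave one component, so that node only skips. Thus $\mathcal N_2=\{\emptyset,\{1\},\{2\}\}$, every node has $\ell_2=2$, and $\Phi_2=(1-\eta)^2(1+2\theta)$.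

Two facts make the tree usable. The first says how much a contraction shrinks the vertex set.

**Fact 1.** $\kappa(A\cup U)\le\kappa(A)-\tfrac12|T_A(U)|$.

*Proof.* The components of $(V,A\cup U)$ are unions of members of $V_A$. Each $X\in T_A(U)$ is joined by a hyperedge to a vertex outside $X$, so it lies in a component of $(V,A\cup U)$ that contains at least two members of $V_A$. Let $M\ge|T_A(U)|$ be the number of members of $V_A$ lying in such merged components. There are at most $M/2$ merged components, so $\kappa(A\cup U)\le\kappa(A)-M+M/2\le \kappa(A)-\frac12|T_A(U)|$. $\square$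

**Fact 2.** Let $d=\lceil 2/\tau\rceil\lceil\log_2n\rceil$. Every node $I$ of the tree has $|I|\le d$.

*Proof.* A contraction takes place only when $|T_A(U)|\ge\tau\kappa(A)$, so by Fact 1 it multiplies $\kappa$ by at most $1-\tau/2$. Hence $2\le\kappa(A_I)\le n(1-\tau/2)^{|I|}\le ne^{-\tau|I|/2}$, which gives $|I|\le\frac2\tau\ln\frac n2\le d$. $\square$

So for $d\le J$ each level has at most $\sum_{i\le d}\binom Ji\le(eJ/d)^d$ nodes. If $\tau$ is a constant and $J$ is a constant times $\log n$, this is polynomial in $n$.

What is the tree for? The component partitions at its nodes are places to look for small cuts. We shall choose the list, deterministically, so that some node $I$ has a component $X\in V_{A_I}$ for which the cut $\{X,V\setminus X\}$ is nearly minimum.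

## 2. Hedge connectivity and the approximation theorem

For a partition $\mathcal P$ of $V$ let $\delta(\mathcal P)$ be the set of hedges containing a hyperedge that intersects at least two parts of $\mathcal P$. The *connectivity* of $G$ is
$$\lambda(G)=\min\{|F|:F\subseteq E,\ \#\text{Comps}(V,E\setminus F)\ge2\}.$$
It equals the minimum of $|\delta(\mathcal P)|$ over partitions $\mathcal P$ of $V$ into at least two parts. Indeed, if $(V,E\setminus F)$ is disconnected and $\mathcal P$ is its partition into components, then $\delta(\mathcal P)\subseteq F$. Conversely, no hyperedge of $(V,E\setminus\delta(\mathcal P))$ meets two parts of $\mathcal P$, so that hypergraph is disconnected. Merging parts only shrinks $\delta$, so two-part partitions suffice. We write $\lambda$ for $\lambda(G)$.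

Ghaffari, Karger and Panigrahi gave a randomized quasi-polynomial-time exact algorithm for $\lambda(G)$, and a deterministic polynomial-time $O(\log|V|)$-approximation is also known. The problem comes from Chandrasekaran, Chekuri, Wang and Zhu, "Hedgegraph Polymatroids", arXiv:2510.25043 (2025): is there a deterministic approximation scheme, that is, for every fixed $\varepsilon>0$ a deterministic polynomial-time algorithm that outputs a value between $\lambda(G)$ and $(1+\varepsilon)\lambda(G)$? The problem is stated with the remark that even a deterministic polynomial-time constant-factor approximation is open. The answer is yes. Let $N$ denote the input size.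

**Theorem 1.** Let $0<\varepsilon\le1$ with $1/\varepsilon$ an integer. There is a deterministic algorithm running in time $\mathrm{poly}(N,1/\varepsilon)\cdot n^{O(\varepsilon^{-2}\log(2/\varepsilon))}$ that returns a partition $\{X,V\setminus X\}$ of $V$ into two nonempty parts with
$$\lambda(G)\le|\delta(\{X,V\setminus X\})|\le(1+\varepsilon)\lambda(G).$$

For arbitrary $\varepsilon>0$ apply this with $1/\lceil1/\varepsilon\rceil\le\varepsilon$. In particular there is a deterministic polynomial-time constant-factor approximation, and the algorithm returns a cut and not only a value. Sections 12 and 13 extend the theorem to $k$-way cuts and weights (Theorem 2), and Section 14 shows that, under the Exponential Time Hypothesis, the dependence on $\varepsilon$ cannot be made polynomial (Proposition 3).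

If $(V,E)$ is disconnected, we output one component and its complement, with value $0$. **From now on $G$ is connected.** Then $1\le\lambda\le m$, since removing all hedges leaves $n\ge2$ components.

For $X\in V_A$ let $D_A(X)=\{e\in E:X\in T_A(e)\}$.

**Fact 3.** If $\kappa(A)\ge2$ and $X\in V_A$, then $D_A(X)=\delta(\{X,V\setminus X\})$. In particular $|D_A(X)|\ge\lambda$.

*Proof.* Both $X$ and $V\setminus X$ are nonempty, and $e\in D_A(X)$ means precisely that some hyperedge of $e$ meets both. $\square$

## 3. Cycles, single edges, and the loss of submodularity

If $n=2$ there is one cut, and $\lambda$ is the number of hedges that contain $V$ as a hyperedge. If every hedge is a single edge, $\lambda$ is the edge connectivity of a multigraph. If $\lambda$ is bounded by a constant, we can try all sets $F$ of size $0,1,2,\dots$; this takes about $m^{\lambda}$ trials, so it is of no use for large $\lambda$.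

Now take Example 1. Removing $r$ leaves the edges $23$ and $41$, which is disconnected, so $\lambda=1$, although the 4-cycle as a graph has edge connectivity $2$. All cuts around single vertices have value $2$. The optimal cuts $\{1,2\}\mid\{3,4\}$ (value 1, cutting $b$) and $\{2,3\}\mid\{1,4\}$ (value 1, cutting $r$) appear around components at the nodes $\{1\}$ and $\{2\}$ of the tree.

The same example shows that graph methods resting on submodularity are not available as they stand. Let $f(X)=|\delta(\{X,V\setminus X\})|$. Then $f(\{1,2\})=f(\{2,3\})=1$, but the intersection $\{2\}$ and the union $\{1,2,3\}$ both have value $2$, so $f(X)+f(Y)<f(X\cap Y)+f(X\cup Y)$.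

## 4. Contracting random hedges

The first thing to try is random contraction. Start with $A=\emptyset$. While $\kappa(A)\ge2$, record all cuts $\{X,V\setminus X\}$ with $X\in V_A$, pick $e$ uniformly from $E\setminus A$, and add it to $A$. The process stops after at most $m$ steps, since $G$ is connected.

**Claim A.** Let $C$ be a minimum cut: $|C|=\lambda$ and $(V,E\setminus C)$ is disconnected. Started from any $A$ disjoint from $C$, the process records a cut of value at most $(1+\varepsilon)\lambda$ with probability at least $\kappa(A)^{-2/\varepsilon}$.

*Proof.* We use induction on $|E\setminus A|$. Since $A\subseteq E\setminus C$, we have $\kappa(A)\ge2$. If some $X\in V_A$ has $|D_A(X)|\le(1+\varepsilon)\lambda$, the probability is $1$. Otherwise put $m'=|E\setminus A|$, $f_e=|T_A(e)|/\kappa(A)$ and $c=2/\varepsilon$. A hedge $e\in A$ has $T_A(e)=\emptyset$, so, by double counting,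
$$\sum_{e\in E\setminus(A\cup C)}f_e=\frac1{\kappa(A)}\sum_{X\in V_A}|D_A(X)\setminus C|>\varepsilon\lambda .$$
There are $m'-\lambda$ hedges outside $A\cup C$. If such an $e$ is picked, then $\kappa(A\cup\{e\})\le\kappa(A)(1-f_e/2)$ by Fact 1, so by induction the process succeeds with conditional probability at least $\kappa(A)^{-c}(1-f_e/2)^{-c}\ge\kappa(A)^{-c}(1+cf_e/2)$. Averaging over $e$, the success probability is at least
$$\kappa(A)^{-c}\cdot\frac1{m'}\Big(m'-\lambda+\frac c2\,\varepsilon\lambda\Big)=\kappa(A)^{-c}.\qquad\square$$

Thus with coins we succeed with probability at least $n^{-2/\varepsilon}$ from $A=\emptyset$ and can repeat. The reason is worth isolating: when all the current component cuts exceed $(1+\varepsilon)\lambda$, an average component is touched by more hedges than $C$ contains, and the surplus $\varepsilon\lambda$ lies outside $C$.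

Without coins the argument stops at once. The process makes up to $m$ choices among up to $m$ hedges, and enumerating all the choices takes exponential time. We first make the number of choices logarithmic, by contracting many hedges in one step.

## 5. Sampling hedges from a small space

**Guess.** The algorithm tries each $q\in\{1,\dots,m\}$ as a guess for $\lambda$.

**Definition (candidate).** A pair $(A,X)$ with $\kappa(A)\ge2$, $X\in V_A$ and $|D_A(X)|\le(1+\varepsilon)q$ is a *candidate* for the guess $q$.

In Example 1 with $q=1$ and $\varepsilon=\frac12$, the root gives no candidate (all values are $2>\frac32$), while both components at the node $\{1\}$ do (value 1).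

When a candidate is found for $q$, its cut is recorded and the algorithm moves to the next $q$; at the end it outputs the best recorded cut. By Fact 3 every recorded value is at least $\lambda$. So it remains to show:

$$\text{for the guess } q=\lambda \text{ a candidate is found.}\tag{$*$}$$

**Sample space.** We want a random set $U\subseteq E$ of density about $\varepsilon/q$, drawn from only polynomially many sets. Fix $q$. Let $\beta_0=\varepsilon/16$ and let $P$ be a prime in $[2m/\beta_0,4m/\beta_0]$; it exists by Bertrand's postulate and is found by trial division. Put
$$s=\lfloor\beta_0P/q\rfloor,\qquad p=s/P,\qquad \beta=pq .$$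
Since $q\le m$, we have $\beta_0P/q\ge2$. As $\lfloor x\rfloor\ge x/2$ for $x\ge1$,
$$\varepsilon/32\le\beta\le\varepsilon/16. \tag{1}$$
Because $P\ge32m/\varepsilon>m$, we may identify the hedges with distinct elements of the field $\mathbb F_P$. Let $\Omega=\mathbb F_P^2$, and for $\omega=(a,b)\in\Omega$ let
$$U_\omega=\{e\in E:\ ae+b\in\{0,1,\dots,s-1\}\}.$$
For $e\ne e'$ the map $(a,b)\mapsto(ae+b,ae'+b)$ is a bijection of $\mathbb F_P^2$. So for uniform $\omega$ we have $\Pr[e\in U_\omega]=p$ and $\Pr[e,e'\in U_\omega]=p^2$. Moreover $|\Omega|=P^2=O(m^2/\varepsilon^2)$.

Set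
$$\tau=\beta\varepsilon/8,\qquad \pi=\beta\big(1+\tfrac34\varepsilon\big).$$

The next lemma transfers the surplus of Claim A to sampled sets: a random $U_\omega$ is large with probability noticeably more than $\beta$.

**Lemma 1.** Let $\kappa(A)\ge2$ and suppose $|D_A(X)|>(1+\varepsilon)q$ for all $X\in V_A$. Then $\Pr_\omega[U_\omega\text{ is large for }A]\ge\pi$.

*Proof.* **Step 1: one component.** We bound from below the probability that a fixed $X\in V_A$ is touched. Choose $D'\subseteq D_A(X)$ with $|D'|=\lceil(1+\varepsilon)q\rceil$ and let $t=p|D'|$. Since $p\le\beta$ and $\varepsilon\le1$,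
$$(1+\varepsilon)\beta\le t\le(1+\varepsilon)\beta+p\le3\beta<1 .$$
By Bonferroni's inequality and pairwise independence,
$$\Pr[U_\omega\cap D'\ne\emptyset]\ge p|D'|-\binom{|D'|}2p^2\ge t-\frac{t^2}2 .$$
The function $t-t^2/2$ increases on $[0,1]$, so this is at least
$$(1+\varepsilon)\beta-\tfrac12(1+\varepsilon)^2\beta^2\ge\beta(1+\varepsilon-2\beta)\ge\beta\big(1+\tfrac78\varepsilon\big),$$
where the last inequality is (1). If $U_\omega$ meets $D'$, then $X\in T_A(U_\omega)$.

**Step 2: from expectation to probability.** Let $T=|T_A(U_\omega)|/\kappa(A)\in[0,1]$. Averaging Step 1 over $X$ gives $\mathbb E\,T\ge\beta(1+\frac78\varepsilon)$. Since $\mathbb E\,T\le\Pr[T\ge\tau]+\tau$, we get $\Pr[T\ge\tau]\ge\beta(1+\frac78\varepsilon)-\frac18\beta\varepsilon=\pi$. $\square$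

A fixed minimum cut $C$, on the other hand, is hit with probability at most $p|C|=pq=\beta$ when $q=\lambda$. The two numbers $\pi$ and $\beta$ differ by $\frac34\varepsilon\beta$; everything below lives on this gap.

## 6. Enumerating the samples costs $|\Omega|^d$

**Claim B.** Let $q=\lambda$. Grow a tree from $A=\emptyset$ in which a node $A$ without a candidate has a child $A\cup U_\omega$ for *every* $\omega\in\Omega$ such that $U_\omega$ is large for $A$ and $\kappa(A\cup U_\omega)\ge2$. This tree has depth at most $d$ and contains a node with a candidate.

*Proof.* The depth bound is the proof of Fact 2. Let $C$ be a minimum cut. If $A\cap C=\emptyset$ and $A$ has no candidate, then by Lemma 1 the probability that $U_\omega$ is large for $A$ and disjoint from $C$ is at least $\pi-\beta>0$. So some such $\omega$ exists, and $A\cup U_\omega\subseteq E\setminus C$ is a live child. Following these children we cannot go on for more than $d$ steps, so we reach a candidate. $\square$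

By (1), $\tau\ge\varepsilon^2/256$, so $d=O(\varepsilon^{-2}\log n)$, and the tree of Claim B may have about $|\Omega|^d=(m/\varepsilon)^{O(\varepsilon^{-2}\log n)}$ nodes. This is deterministic but only quasi-polynomial. The loss occurs because each of the $\Theta_\varepsilon(\log n)$ levels guesses an element of an alphabet whose size is polynomial in $m$. For polynomial time the guess at a level must come from a set of constant size. The tree of Section 1 does this: it guesses one bit. But then one list $\omega_1,\dots,\omega_J$ must serve all nodes at once.

## 7. What one list for all nodes must do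

Fix $q=\lambda$ and a minimum cut $C$. Given a list $\omega_1,\dots,\omega_J$ (so $U_j=U_{\omega_j}$), follow the path in the tree that, at a large pass, contracts if $U_{\omega_j}\cap C=\emptyset$ and skips otherwise. Suppose no candidate ever shows up. If the list were random, we would expect about $\pi J$ or more large passes on this path and about $\beta J$ or fewer passes that hit $C$. Every large pass that does not hit $C$ is a contraction, so we would see about $\frac34\varepsilon\beta J$ contractions. If this exceeds $d$, it contradicts Fact 2.

To find the list deterministically we need two properties, and they differ in nature.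

1. *Every path sees many large passes.* This can be tested from known data. A node that saw few large passes has a large weight, so it suffices that $\Phi_J$ is small; and $\Phi_j$ can be driven down greedily, by Lemma 1.
2. *$C$ is not hit often.* This we cannot test, since $C$ is unknown.

For the second property we use only the linear bound
$$\#\{j:U_{\omega_j}\cap C\ne\emptyset\}\le\sum_{e\in C}\mathrm{mult}(e),\qquad \mathrm{mult}(e)=|\{j\le J:e\in U_{\omega_j}\}| .$$
For a *known* probability distribution $x$ on $E$ we can keep $\sum_ex_e\,\mathrm{mult}(e)$ close to its average $pJ$. If a list fails to reveal a candidate, then the hedges of $C$ must have been sampled more often than average. We then raise the weights of the sampled hedges and start a new round. Repeated failure would make the weight on $C$ exceed the total weight. Sections 8 to 10 carry this out.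

## 8. Parameters

The parameters must satisfy one inequality: the value to which greedy choice drives $\Phi_J$ lies far below the weight $\Phi^*$ that the path of $C$ would have if $C$ were hit rarely. Let
$$\eta=\frac\varepsilon{16},\quad\theta=\eta^2,\quad d=\lceil2/\tau\rceil\lceil\log_2n\rceil,\quad B=8+2\lceil\log_2(1/\varepsilon)\rceil,\quad J=\Big\lceil\frac{32(d+1)B}{\eta\beta\varepsilon}\Big\rceil,$$
$$L=\big\lfloor(1+\tfrac\varepsilon2)\beta J\big\rfloor,\qquad\rho=1-\pi\eta(1-\eta),\qquad\Phi^*=\theta^d(1-\eta)^L .$$
Three consequences will be used:
$$\ln(1/\theta)=\ln256+2\ln(1/\varepsilon)\le B,\qquad\ln(16/\varepsilon)\le B,\qquad d\le\tfrac18\varepsilon\beta J. \tag{2}$$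
The last holds since $\frac18\varepsilon\beta J\ge 4(d+1)B/\eta\ge d$.

**Lemma 2.** $\rho^J/\Phi^*\le\varepsilon/16$.

*Proof.* We have $\ln\rho\le-\pi\eta(1-\eta)$. For $0\le\eta\le\frac12$,
$$-\ln(1-\eta)=\eta+\tfrac{\eta^2}2+\tfrac{\eta^3}3+\cdots\le\eta+\frac{\eta^2}{2(1-\eta)}\le\eta+\eta^2.$$
Hence $\ln(\rho^J/\Phi^*)$ is at most
$$-\pi\eta(1-\eta)J+(\eta+\eta^2)(1+\tfrac\varepsilon2)\beta J+d\ln\tfrac1\theta=-\eta\beta J\Big[(1+\tfrac34\varepsilon)(1-\eta)-(1+\eta)(1+\tfrac\varepsilon2)\Big]+d\ln\tfrac1\theta .$$
Expanding, the bracket equals $\frac\varepsilon4-2\eta-\frac54\varepsilon\eta\ge\frac\varepsilon4-\frac{13}4\eta=\frac\varepsilon4-\frac{13}{64}\varepsilon=\frac{3}{64}\varepsilon\ge\frac\varepsilon{32}$. By the choice of $J$, $\eta\beta J\cdot\frac\varepsilon{32}\ge(d+1)B$. Using (2), the whole expression is at most $-(d+1)B+dB=-B\le-\ln(16/\varepsilon)$. $\square$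

## 9. One round: choosing the list greedily

The input of a round is a probability distribution $x$ on $E$. For $U\subseteq E$ write $x(U)=\sum_{e\in U}x_e$. The tree and $\Phi_j$ are those of Section 1, with $U_j=U_{\omega_j}$ and the parameters above. The elements $\omega_1,\omega_2,\dots$ are chosen one after the other.

**Step 1: the potential falls on average.** This is the first property of Section 7.

**Lemma 3.** Suppose no node of $\mathcal N_{j-1}$ yields a candidate, i.e. $|D_{A_I}(X)|>(1+\varepsilon)q$ for all $I\in\mathcal N_{j-1}$ and $X\in V_{A_I}$. Then the average of $\Phi_j$ over $\omega_j\in\Omega$ is at most $\rho\,\Phi_{j-1}$.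

*Proof.* Consider a node $I\in\mathcal N_{j-1}$ of weight $w=(1-\eta)^{\ell_{j-1}(I)}\theta^{|I|}$. If $U_{\omega_j}$ is not large for $A_I$, its only child is $I$, with weight $w$. If $U_{\omega_j}$ is large, the skip child has weight $w(1-\eta)$ and the contract child, if it exists, has weight $w(1-\eta)\theta$. The total is at most
$$w(1-\eta)(1+\eta^2)=w\big(1-(\eta-\eta^2+\eta^3)\big).$$
By Lemma 1 the large case has probability at least $\pi$, so the average contribution of $I$ is at most $w(1-\pi(\eta-\eta^2+\eta^3))\le w(1-\pi\eta(1-\eta))=w\rho$. Sum over $I$. $\square$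

**Step 2: one number that controls both properties.** Define, for $0\le j\le J$,
$$S_j=\frac{\Phi_j\,\rho^{J-j}}{\Phi^*}+\frac{\sum_{i\le j}x(U_{\omega_i})+(J-j)p}{(1+\varepsilon/8)Jp} .$$

**Step 3: the round.** For $j=1,\dots,J$: check all $I\in\mathcal N_{j-1}$ and all $X\in V_{A_I}$ for a candidate, and stop if one is found. Otherwise try all $\omega_j\in\Omega$ and keep one that minimizes $S_j$.

**Step 4: what a failed round guarantees.** By Lemma 3 the average over $\omega_j$ of $\Phi_j\rho^{J-j}$ is at most $\Phi_{j-1}\rho^{J-(j-1)}$. The average of $x(U_\omega)$ over $\Omega$ is $\sum_ex_ep=p$. So the average of $S_j$ is at most $S_{j-1}$, and the minimizing choice has $S_j\le S_{j-1}$. At the start, Lemma 2 gives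
$$S_0=\frac{\rho^J}{\Phi^*}+\frac1{1+\varepsilon/8}\le\frac\varepsilon{16}+1-\frac{\varepsilon/8}{1+\varepsilon/8}\le\frac\varepsilon{16}+1-\frac\varepsilon9<1 .$$
Hence, if the round finds no candidate, $S_J<1$. Both terms of $S_J$ are nonnegative, so each is less than $1$:
$$\Phi_J<\Phi^*\qquad\text{and}\qquad\sum_{e\in E}x_e\,\mathrm{mult}(e)<\big(1+\tfrac\varepsilon8\big)pJ. \tag{3}$$
Note that (3) holds for every guess $q$; the value of $\lambda$ has not been used.

**Step 5: a failed round oversamples every minimum cut.** Here the guess must be right.

**Lemma 4.** Let $q=\lambda$ and let $C$ be a minimum cut. If the round finds no candidate, then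
$$\frac1{|C|}\sum_{e\in C}\mathrm{mult}(e)>\big(1+\tfrac38\varepsilon\big)pJ .$$

*Proof.* Follow the path that, whenever $U_{\omega_j}$ is large for the current node, contracts if $U_{\omega_j}\cap C=\emptyset$ and skips otherwise; when $U_{\omega_j}$ is not large, it skips. Along it $A_I\subseteq E\setminus C$, so $\kappa(A_I)\ge\#\text{Comps}(V,E\setminus C)\ge2$, and every prescribed contraction is allowed in the tree. Let $I_C\in\mathcal N_J$ be the end of the path and $h=|\{j\le J:U_{\omega_j}\cap C\ne\emptyset\}|$.

Every large pass on the path is either contracted or satisfies $U_{\omega_j}\cap C\ne\emptyset$. With Fact 2, $\ell_J(I_C)\le|I_C|+h\le d+h$. If $d+h\le L$ held, then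
$$\Phi_J\ge(1-\eta)^{\ell_J(I_C)}\theta^{|I_C|}\ge(1-\eta)^{d+h}\theta^d\ge(1-\eta)^L\theta^d=\Phi^*,$$
contradicting (3). So $d+h\ge L+1>(1+\frac\varepsilon2)\beta J$. By (2), $d\le\frac\varepsilon8\beta J$, whence
$$h>\big(1+\tfrac38\varepsilon\big)\beta J=\big(1+\tfrac38\varepsilon\big)pqJ .$$
Finally $h\le\sum_j|U_{\omega_j}\cap C|=\sum_{e\in C}\mathrm{mult}(e)$, and $|C|=q$. $\square$

Compare Lemma 4 with (3): under $x$ the mean multiplicity is below $(1+\frac\varepsilon8)pJ$, while under the uniform distribution on $C$ it is above $(1+\frac38\varepsilon)pJ$. If $x$ were uniform on $C$, this would already be a contradiction.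

## 10. Reweighting hedges until the minimum cut cannot hide

Since $C$ is unknown, we let the distribution adapt. For the guess $q$ perform up to
$$R=\Big\lceil\frac{64\lceil\log_2(m+1)\rceil}{\varepsilon^2p}\Big\rceil$$
rounds. Start with $W_e=1$ for all $e\in E$. Each round uses $x_e=W_e/\sum_fW_f$. If round $r$ finds no candidate and produces the multiplicities $\mathrm{mult}_r$, update
$$W_e\leftarrow W_e\Big(1+\zeta\,\frac{\mathrm{mult}_r(e)}J\Big),\qquad\zeta=\frac\varepsilon8 .$$

**Proof of $(*)$.** Let $q=\lambda$, let $C$ be a minimum cut (nonempty since $\lambda\ge1$), and suppose that no round finds a candidate. Let $x^{(r)}$ be the distribution used in round $r$, and let $W_e$ denote the final weights.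

**Step 1: the total weight grows slowly.** In round $r$ the total weight is multiplied by $1+\zeta\sum_ex^{(r)}_e\mathrm{mult}_r(e)/J$. Using $\ln(1+y)\le y$ and (3),
$$\ln\sum_eW_e\le\ln m+\zeta\sum_r\sum_ex^{(r)}_e\frac{\mathrm{mult}_r(e)}J\le\ln m+\zeta Rp\big(1+\tfrac\varepsilon8\big).$$

**Step 2: the weights on $C$ grow faster.** For $t\in[0,1]$ we have $\ln(1+\zeta t)\ge\zeta t-\frac12\zeta^2t^2\ge\zeta(1-\frac\zeta2)t$. With $t=\mathrm{mult}_r(e)/J\in[0,1]$ and Lemma 4,
$$\frac1{|C|}\sum_{e\in C}\ln W_e\ge\zeta\big(1-\tfrac\zeta2\big)\sum_r\frac1{|C|}\sum_{e\in C}\frac{\mathrm{mult}_r(e)}J>\zeta Rp\big(1-\tfrac\varepsilon{16}\big)\big(1+\tfrac38\varepsilon\big)\ge\zeta Rp\big(1+\tfrac\varepsilon4\big).$$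
For the last step, the product equals $1+\varepsilon(\frac38-\frac1{16})-\frac3{128}\varepsilon^2\ge1+\varepsilon(\frac38-\frac1{16}-\frac3{128})=1+\frac{37}{128}\varepsilon$.

**Step 3: the contradiction.** Each $\ln W_e$ is at most $\ln\sum_fW_f$, and so is their average over $C$. Hence $\zeta Rp(1+\frac\varepsilon4)<\ln m+\zeta Rp(1+\frac\varepsilon8)$, that is, $\zeta Rp\cdot\frac\varepsilon8<\ln m$. This says $R<64\ln m/(\varepsilon^2p)$, contrary to the choice of $R$. $\square$

So for the guess $q=\lambda$ a cut of value at most $(1+\varepsilon)\lambda$ is recorded, and every recorded value is at least $\lambda$. The output is as Theorem 1 requires.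

## 11. Counting nodes, rounds and bits

We finish the proof of Theorem 1 by bounding the running time.

**Rounds and trials.** There are $m$ guesses. Since $p=\beta/q\ge\varepsilon/(32m)$, each guess has $R=O(\varepsilon^{-3}m\log(m+1))$ rounds. A round has $J$ passes, and a pass tries $|\Omega|=O(m^2\varepsilon^{-2})$ values of $\omega_j$.

**Nodes.** Since $\tau\ge\varepsilon^2/256$, we have $d=O(\varepsilon^{-2}\log n)$. Also $J\ge d$, and from the definition of $J$ with $\eta=\varepsilon/16$ and $\beta\ge\varepsilon/32$ we get $J/d=O(\varepsilon^{-3}\log(2/\varepsilon))$, so $\ln(eJ/d)=O(\log(2/\varepsilon))$. By Fact 2 each level has at most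
$$\sum_{i\le d}\binom Ji\le\Big(\frac{eJ}d\Big)^d=n^{O(\varepsilon^{-2}\log(2/\varepsilon))}$$
nodes. At each node we compute components, the sets $T_A(\cdot)$ and the values $|D_A(X)|$ in polynomial time.

**Exact arithmetic.** All compared quantities are rational. As $16/\varepsilon$ is an integer, $\Phi_j$ is an integer divided by $(16/\varepsilon)^{J+2d}$. The numbers $\beta,\pi,\rho,p$ have $O(\log(m/\varepsilon))$ bits up to a constant factor depending on nothing, and $\rho^{J-j}$ and $\Phi^*$ are products of polynomially many such factors. After $r$ rounds each $W_e$ is an integer divided by $(8J/\varepsilon)^r$, so $x_e$ has bit length polynomial in $m$, $R$, $J$ and $1/\varepsilon$. Thus every number has bit length polynomial in $m,J,R,1/\varepsilon$ and the logarithm of the number of nodes, and all comparisons are exact.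

The total time is $\mathrm{poly}(N,1/\varepsilon)\cdot n^{O(\varepsilon^{-2}\log(2/\varepsilon))}$, and no step is random. This proves Theorem 1. $\blacksquare$

## 12. Cuts into $k$ parts

Let $c:E\to\mathbb Q_{\ge0}$ be weights and $2\le k\le n$. Let $\lambda_k(G,c)$ be the minimum of $c(F)=\sum_{e\in F}c_e$ over $F\subseteq E$ with $\#\text{Comps}(V,E\setminus F)\ge k$. As in Section 2, it equals the minimum of $c(\delta(\mathcal P))$ over partitions $\mathcal P$ into exactly $k$ nonempty parts, because merging parts only shrinks $\delta$. In Example 1 with unit weights, $\lambda_2=1$ and $\lambda_3=2$, since removing one hedge leaves only two components.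

**Theorem 2.** There is a deterministic algorithm which, given $(G,c)$, $k$, and $\varepsilon\in(0,1]$ with $1/\varepsilon$ an integer, finds a partition $\mathcal P$ of $V$ into $k$ parts with $c(\delta(\mathcal P))\le(1+\varepsilon)\lambda_k(G,c)$ in time $\mathrm{poly}(N,1/\varepsilon)\cdot n^{O(k\varepsilon^{-2}\log(2/\varepsilon))}$. In particular, for each fixed $k$ there is a deterministic PTAS (polynomial-time approximation scheme) for weighted hedge $k$-cut.

In this section we prove the case of unit weights, writing $\lambda_k$ for the optimum. If $(V,E)$ has at least $k$ components, merge them into $k$ parts, with value $0$. Otherwise $1\le\lambda_k\le m$, since removing all hedges leaves $n\ge k$ components. We run the algorithm of Sections 5 to 10 with guesses $q\in\{1,\dots,m\}$ for $\lambda_k$. The sample space and the definitions of $\tau,\pi,\eta,\theta,B,\rho$ do not change.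

**Step 1: live nodes.** We must allow only contractions that still leave $k$ parts. Replace "$\kappa\ge2$" by "$\kappa\ge k$" in the definition of the tree. The root is live because $n\ge k$.

**Step 2: candidates.** A single component no longer describes a cut; we use $k-1$ of them. For a $(k-1)$-subset $S\subseteq V_A$ with $\kappa(A)\ge k$, let $\mathcal P_S$ be the partition whose parts are the members of $S$ and the union of all other components. It has $k$ nonempty parts, and
$$\delta(\mathcal P_S)=\{e\in E:T_A(e)\cap S\ne\emptyset\}. \tag{4}$$
Indeed, at least one of any two distinct parts is some $X\in S$, so a hyperedge that meets two parts meets such an $X$ together with $V\setminus X$. Conversely, a hyperedge that meets $X\in S$ and $V\setminus X$ meets two parts. A candidate is now a pair $(A,S)$ with $\kappa(A)\ge k$ and $|\delta(\mathcal P_S)|\le(1+\varepsilon)q$; its partition is recorded. All recorded values are at least $\lambda_k$.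

**Step 3: largeness and Lemma 1.** We choose largeness so that the surplus argument averages over $S$. Call $U$ large for $A$ if the fraction
$$T=1-\binom{\kappa(A)-|T_A(U)|}{k-1}\Big/\binom{\kappa(A)}{k-1}$$
of those $(k-1)$-subsets $S$ of $V_A$ that meet $T_A(U)$ is at least $\tau$. Suppose $\kappa(A)\ge k$ and $|\delta(\mathcal P_S)|>(1+\varepsilon)q$ for all $S$. Fix $S$ and choose $D'\subseteq\delta(\mathcal P_S)$ with $|D'|=\lceil(1+\varepsilon)q\rceil$. The computation in Step 1 of the proof of Lemma 1 depends only on $|D'|$, and it gives $\Pr[U_\omega\cap D'\ne\emptyset]\ge\beta(1+\frac78\varepsilon)$. By (4), if $U_\omega$ meets $D'$, then $S$ meets $T_A(U_\omega)$. Averaging over $S$ yields $\mathbb E\,T\ge\beta(1+\frac78\varepsilon)$, and $\mathbb E\,T\le\Pr[T\ge\tau]+\tau$ gives $\Pr[U_\omega\text{ is large for }A]\ge\pi$, as before.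

**Step 4: depth.** We need the analogue of Fact 2. Each of the $k-1$ elements of a uniformly random $S$ is uniform in $V_A$, so the union bound gives $T\le(k-1)|T_A(U)|/\kappa(A)$. Hence a large $U$ has $|T_A(U)|\ge\tau\kappa(A)/(k-1)$. By Fact 1, contracting it multiplies $\kappa$ by at most $1-\frac\tau{2(k-1)}$. For a node $I$ we get $2\le k\le\kappa(A_I)\le ne^{-\tau|I|/(2(k-1))}$, so
$$|I|\le d:=\lceil2(k-1)/\tau\rceil\lceil\log_2n\rceil .$$
Define $J$, $L$, $\Phi^*$ from this $d$ by the formulas of Section 8.

**Step 5: the remaining lemmas.** We check that each argument survives. Statement (2) and Lemma 2 use only the relation between $d$ and $J$, which is unchanged. Lemma 3 uses only that a non-large node has one child of the same weight, that a large node has a skip child and at most one contract child, and that "large" has probability at least $\pi$ when there is no candidate; all three hold by Steps 1 and 3. The definition of $S_j$ and the derivation of (3) use nothing else. In Lemma 4 let $q=\lambda_k$ and let $C$ be an optimal solution: $|C|=q$ and $\#\text{Comps}(V,E\setminus C)\ge k$. Along the path $A_I\subseteq E\setminus C$, so $\kappa(A_I)\ge k$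 and the path stays in the tree; the count of large passes uses the new depth bound, and the rest of the proof does not change. Section 10 uses only (3), Lemma 4 and $C\ne\emptyset$, and $C\neq\emptyset$ because $\lambda_k\ge1$. So for $q=\lambda_k$ a candidate is found.

**Step 6: time.** Now $d=O(k\varepsilon^{-2}\log n)$, and $J/d$ is still $O(\varepsilon^{-3}\log(2/\varepsilon))$. Each level has at most $(eJ/d)^d=n^{O(k\varepsilon^{-2}\log(2/\varepsilon))}$ nodes, and checking all $S$ costs a further factor of at most $n^{k-1}$. The bounds on $R$, $|\Omega|$ and bit lengths are as in Section 11, where $J$ is now polynomial in $k\le n$, $\log n$ and $1/\varepsilon$. This proves Theorem 2 for unit weights.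

## 13. Weights by guessing the heaviest cut hedge

We reduce weights to unit weights by scaling and copying. Naive scaling could create too many copies, so we guess the largest weight in an optimal solution and contract everything heavier.

**Step 1: zero weights.** Delete all hedges of weight $0$. If at least $k$ components result, merge them into $k$ parts; only hedges of weight $0$ are cut, so the optimum is $0$ and is attained. Otherwise all remaining weights are positive, fewer than $k$ components remain, and $\lambda_k(G,c)>0$. Let $m$ be the number of remaining hedges and $\varepsilon'=\varepsilon/3$, so that $1/\varepsilon'$ is an integer.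

**Step 2: the instances.** For each value $W$ of $c$ let $A_0=\{e:c_e>W\}$. If $\kappa(A_0)\ge k$, contract $A_0$, obtaining the vertex set $V_{A_0}$, and replace each remaining hedge $e$ by
$$c'_e=\Big\lceil\frac{c_em}{\varepsilon'W}\Big\rceil\le\frac m{\varepsilon'}+1$$
copies; the bound holds because $c_e\le W$. Run the unit-weight algorithm with parameter $\varepsilon'$ on this hedgegraph. A partition cuts either all copies of a hedge or none. A partition of $V_{A_0}$ into $k$ parts is a partition of $V$ into $k$ parts that cuts no hedge of $A_0$. Among all partitions found, output the best, measured by $c$.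

**Step 3: the right value of $W$.** Let $C$ be an optimal solution; it is nonempty since $\lambda_k(G,c)>0$. Let $W=\max_{e\in C}c_e$. Then $C\cap A_0=\emptyset$, so $\kappa(A_0)\ge\#\text{Comps}(V,E\setminus C)\ge k$. Removing the copies of $C$ leaves at least $k$ components of the contracted hedgegraph, so $C$ is feasible there. Since $c(C)\ge W$,
$$c'(C)\le\frac m{\varepsilon'W}c(C)+m\le(1+\varepsilon')\frac m{\varepsilon'W}c(C).$$
Let $F$ be the set of hedges cut by the partition found for this $W$. Then
$$c(F)\le\frac{\varepsilon'W}mc'(F)\le(1+\varepsilon')\frac{\varepsilon'W}mc'(C)\le(1+\varepsilon')^2c(C)\le(1+\varepsilon)c(C),$$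
the last because $(1+\frac\varepsilon3)^2=1+\frac23\varepsilon+\frac19\varepsilon^2\le1+\varepsilon$.

**Step 4: time.** There are at most $m$ values of $W$. Each instance has at most $n$ vertices and at most $m(m/\varepsilon'+1)$ hedges, so its size is $\mathrm{poly}(N,1/\varepsilon)$. Replacing $\varepsilon$ by $\varepsilon/3$ changes only constants in the exponent. For fixed $k$ and arbitrary $\varepsilon>0$, use $1/\lceil1/\varepsilon\rceil$ in place of $\varepsilon$. This proves Theorem 2. $\blacksquare$

## 14. No polynomial dependence on $1/\varepsilon$ under ETH

The Exponential Time Hypothesis (ETH) says that for some constant $\gamma>0$, 3-SAT on $r$ variables cannot be solved in time $O(2^{\gamma r})$. We use it only through a theorem of Jaffke, Lima, Masařík, Pilipczuk and Souza (*A tight quasi-polynomial bound for Global Label Min-Cut*, SODA 2023): unless ETH fails, Global Label Min-Cut with $n$ vertices and $p$ labels cannot be solved exactly in time $(np)^{o(\log n/(\log\log n)^2)}$. That problem is the special case of hedge connectivity in which all hyperedges are edges of a (multi)graph and the hedges are the label classes, as in Example 1.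 (In this section $p$ is the number of labels.) In particular, under ETH there is no exact polynomial-time algorithm for $\lambda(G)$.

**Proposition 3.** Assuming ETH, no deterministic algorithm computes a value in $[\lambda(G),(1+\varepsilon)\lambda(G)]$ in time polynomial in both $N$ and $1/\varepsilon$.

*Proof.* Take an instance with $n$ vertices and $p$ labels. Parallel edges of the same label do not affect $\lambda$; after removing them there are at most $p\binom n2$ edges, so $N=(np)^{O(1)}$. Run the supposed algorithm with $\varepsilon=1/(2p)$. Since $\lambda\le p$, the output lies in $[\lambda,\lambda+\frac12]$, and its floor is $\lambda$. The total time is $(np)^{O(1)}$.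

If one also wants the set of labels, the value suffices. Deleting a label from $E$ lowers $\lambda$ by at most $1$, since adding the label back to a cut of the smaller instance gives a cut of the larger one. If $\lambda\ge1$, deleting any label of a minimum cut lowers $\lambda$ by exactly $1$. So while the value is positive we find, by at most $p$ evaluations, a label whose deletion lowers it by $1$, delete that label, and continue; the $\lambda$ deleted labels form a minimum cut. The time remains $(np)^{O(1)}$.

As $\log n/(\log\log n)^2\to\infty$, this contradicts the quoted theorem. $\square$
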